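\title{Irreducible tame modules over the super Yangian $\mathrm{Y}(\mathfrak{gl}_{m|n})$ are thin}

\begin{abstract}
The Gelfand--Tsetlin algebra of the super Yangian $\mathrm{Y}(\mathfrak{gl}_{m|n})$ is the commutative subalgebra generated by the diagonal part of the Gauss decomposition. We prove, for all $m$ and $n$, that if it acts semisimply on a finite-dimensional irreducible module, then all of its joint eigenspaces are one-dimensional; this was posed as a conjecture in work of Lu. The proof splits the lowering currents into operators that shift a joint eigenvalue by one elementary step. Most pairs of these operators commute up to a nonzero scalar, and a pair that does not cannot act nontrivially on the same eigenline, since otherwise a ratio of eigenvalues would acquire a double pole. The argument also applies to infinite-dimensional irreducible modules with a highest vector, and it characterizes tameness by semisimplicity of the restrictions to the chain of smaller super Yangians.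
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The Gelfand--Tsetlin algebra}

We work over $\mathbb{C}$, fix integers $m,n\ge0$ and put $N=m+n$. For $1\le i\le N$ let $|i|=\bar0$ if $i\le m$ and $|i|=\bar1$ if $i>m$, and let $s_i=(-1)^{|i|}$. In a superalgebra, that is, an associative algebra graded by $\mathbb{Z}/2\mathbb{Z}$, the bracket is the supercommutator $[x,y]=xy-(-1)^{|x||y|}yx$ of homogeneous elements. Modules are $\mathbb{Z}/2\mathbb{Z}$-graded compatibly with the action, and a nonzero module is irreducible (or simple) if it has no proper nonzero graded submodule.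

The \emph{super Yangian} $\mathrm{Y}=\mathrm{Y}(\mathfrak{gl}_{m|n})$ is the superalgebra with generators $t_{ij}^{(r)}$ ($1\le i,j\le N$, $r\ge1$) of parity $|i|+|j|$ and relations
\begin{equation}\label{eq:def}
[t_{ij}^{(r)},t_{kl}^{(s)}]=(-1)^{|i||j|+|i||k|+|j||k|}\sum_{t=0}^{\min(r,s)-1}\Big(t_{kj}^{(t)}t_{il}^{(r+s-1-t)}-t_{kj}^{(r+s-1-t)}t_{il}^{(t)}\Big),
\end{equation}
where $t_{ij}^{(0)}=\delta_{ij}$. Put $t_{ij}(u)=\delta_{ij}+\sum_{r\ge1}t_{ij}^{(r)}u^{-r}$ and $T(u)=(t_{ij}(u))_{i,j}$. The \emph{Gauss decomposition} is the factorization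
\[
T(u)=F(u)D(u)E(u),\qquad D(u)=\mathrm{diag}(d_1(u),\dots,d_N(u)),
\]
an ordinary product of matrices over $\mathrm{Y}[[u^{-1}]]$, with $F(u)$ lower unitriangular, $E(u)$ upper unitriangular, and all three factors equal to the identity modulo $u^{-1}$. It exists and is unique: the coefficient of $u^{-r}$ expresses $F^{(r)}+D^{(r)}+E^{(r)}$ through $T^{(r)}$ and coefficients of lower order, and the three summands are the strictly lower, diagonal and strictly upper parts of their sum. The same recursion shows that the $(i,j)$ entry of each factor has parity $|i|+|j|$. For $N=2$ one has $d_1=t_{11}$ and $d_2=t_{22}-t_{21}t_{11}^{-1}t_{12}$.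

The \emph{Gelfand--Tsetlin algebra} $\mathrm{A}=\mathrm{A}(\mathfrak{gl}_{m|n})$ is the subalgebra of $\mathrm{Y}$ generated by the coefficients $d_i^{(r)}$ of the series $d_i(u)=1+\sum_{r\ge1}d_i^{(r)}u^{-r}$. It is purely even, and it is a maximal commutative subalgebra; we use only its commutativity. A finite-dimensional $\mathrm{Y}$-module $M$ is \emph{tame} if $\mathrm{A}$ acts on it semisimply. Since finite-dimensional simple modules over a commutative complex algebra are one-dimensional, this means that $M$ is a direct sum of joint eigenspaces of $\mathrm{A}$. The module is \emph{thin} if it is tame and every joint eigenspace is one-dimensional. (Eigenspaces are nonzero by convention.) A tame module has a basis of eigenvectors; a thin module has one that is canonical up to scalars and is labeled by the eigenvalues alone.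

\subsection*{An example and the question}

\begin{example}\label{ex:gl2}
Let $(m,n)=(2,0)$, let $v_1,v_2$ be the standard basis of $\mathbb{C}^2$ and $\varepsilon_{ij}$ the matrix units. We recall two standard facts: for $c\in\mathbb{C}$ the rule $t_{ij}(u)\mapsto\delta_{ij}+\varepsilon_{ij}/(u-c)$ makes $\mathbb{C}^2$ a $\mathrm{Y}$-module $V(c)$, and a tensor product of modules is a module through $t_{ij}(u)\mapsto\sum_kt_{ik}(u)\otimes t_{kj}(u)$. Let $M=V(0)\otimes V(c)$ and $v_{ij}=v_i\otimes v_j$. Then $d_1(u)=t_{11}(u)\otimes t_{11}(u)+t_{12}(u)\otimes t_{21}(u)$ acts on the plane spanned by $v_{12},v_{21}$ by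
\[
v_{12}\mapsto\frac{u+1}{u}\,v_{12},\qquad v_{21}\mapsto\frac{u-c+1}{u-c}\,v_{21}+\frac{1}{u(u-c)}\,v_{12}.
\]
The operator $d_1^{(1)}$ acts by $2$ on $v_{11}$, by $1$ on this plane and by $0$ on $v_{22}$, while $d_1^{(2)}$ sends $v_{12}\mapsto0$ and $v_{21}\mapsto cv_{21}+v_{12}$.

The $t_{ij}^{(1)}$ act as $\varepsilon_{ij}\otimes1+1\otimes\varepsilon_{ij}$, so a proper nonzero submodule is $S^2\mathbb{C}^2$ or $\Lambda^2\mathbb{C}^2$, and then $d_1^{(2)}$ preserves the line through $v_{12}+v_{21}$ or $v_{12}-v_{21}$. This forces $c=1$ or $c=-1$. So $M$ is irreducible for $c\ne\pm1$. For $c\ne0$ the joint eigenspaces of $d_1^{(1)},d_1^{(2)}$ are the four lines through $v_{11}$, $v_{12}$, $v_{12}+cv_{21}$, $v_{22}$; the commutative algebra $\mathrm{A}$ preserves them, so $M$ is thin. For $c=0$ the operator $d_1^{(2)}$ is a nonzero nilpotent on the plane, and $M$ is not tame.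
\end{example}

As $c\to0$, two eigenvalues merge, but so do the eigenlines: one obtains a Jordan block and not a two-dimensional eigenspace. One is led to guess that in an irreducible module a multiple eigenvalue always comes with a Jordan block. For the Yangian $\mathrm{Y}(\mathfrak{gl}_N)$ this is a theorem of Nazarov and Tarasov: a finite-dimensional irreducible module is tame if and only if it is thin. The conjecture posed in \cite{Lu} is that a finite-dimensional irreducible $\mathrm{Y}(\mathfrak{gl}_{m|n})$-module is tame only if it is thin. We prove it for all $m,n$, by an argument that is uniform in $m$ and $n$.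

\subsection*{Results}

\begin{theorem}\label{thm:main}
A finite-dimensional irreducible $\mathrm{Y}(\mathfrak{gl}_{m|n})$-module is tame if and only if it is thin.
\end{theorem}

Finite dimension serves only to find a highest vector, and the statement that we actually prove does without it.

\begin{theorem}\label{thm:hw}
Let $M$ be an irreducible $\mathrm{Y}$-module, possibly infinite-dimensional, containing a nonzero homogeneous joint $\mathrm{A}$-eigenvector $v_0$ killed by all coefficients of all $E_{j,j+1}(u)$. If $M$ is a direct sum of joint eigenspaces of $\mathrm{A}$, then every joint eigenspace is one-dimensional.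
\end{theorem}

The last result relates both notions to restriction. For $1\le k\le N$ let $\mathrm{Y}_k\subset\mathrm{Y}$ be generated by the $t_{ij}^{(r)}$ with $i,j\le k$, and let $\mathrm{A}_k$ be generated by the coefficients of $d_1(u),\dots,d_k(u)$; we shall see that $\mathrm{A}_k\subset\mathrm{Y}_k$. The \emph{spectrum} of $\mathrm{A}_k$ on a finite-dimensional $\mathrm{Y}_k$-module is the set of characters of $\mathrm{A}_k$ afforded by its joint eigenvectors.

\begin{theorem}\label{thm:chain}
For a finite-dimensional irreducible $\mathrm{Y}$-module $M$ the following are equivalent: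
\begin{enumerate}
\item[(a)] $M$ is tame;
\item[(b)] $M$ is thin;
\item[(c)] $M|_{\mathrm{Y}_k}$ is semisimple for every $k$;
\item[(d)] $M|_{\mathrm{Y}_{N-1}}$ is a direct sum of simple modules with pairwise disjoint spectra of $\mathrm{A}_{N-1}$, each summand decomposes in the same way over $\mathrm{Y}_{N-2}$, and so on down to $\mathrm{Y}_1$.
\end{enumerate}
\end{theorem}

If $N\le1$, then $\mathrm{Y}=\mathrm{A}$ is commutative and purely even, so a homogeneous eigenvector spans a submodule, the modules in all three theorems are one-dimensional, and there is nothing to prove. From now on $N\ge2$.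

\subsection*{The method}

When $M$ is a sum of eigenspaces, the lowering current $F_{j+1,j}(u)$ splits as $\sum_aF_{j,a}/(u-a)$, where each operator $F_{j,a}$ maps eigenspaces to eigenspaces and multiplies the eigenvalue by a fixed rational factor (Section~\ref{sec:letters}). An eigenspace is then spanned by words in the $F_{j,a}$ applied to $v_0$, all using the same multiset of letters $(j,a)$, and one has to show that these words are proportional. Two letters commute up to a nonzero scalar unless they are \emph{linked}. For $N=2$ linked letters do no harm, but for $N=3$ they form cycles, and the quadratic relations no longer suffice (Section~\ref{sec:words}). The missing ingredient is that the eigenvalue of $d_j(u)^{-1}d_{j+1}(u)$ on any eigenvector is a rational function with simple poles. With the help of a contravariant form, this forbids two linked letters to act nontrivially on the same eigenline (Section~\ref{sec:form}), and an induction on the length of words finishes the proof (Section~\ref{sec:proof}). Section~\ref{sec:chain}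 proves Theorem~\ref{thm:chain}.

\section{Relations among the currents}\label{sec:rel}

For $1\le j<N$ put
\[
e_j(u)=E_{j,j+1}(u),\qquad f_j(u)=F_{j+1,j}(u),\qquad h_j(u)=d_j(u)^{-1}d_{j+1}(u),
\]
and let $e_j^{(r)},f_j^{(r)},h_j^{(r)}$ ($r\ge1$) be their coefficients of $u^{-r}$. The $h_j^{(r)}$ are polynomials in the $d_i^{(t)}$. We call $j$ a \emph{node}; it is \emph{even} if $s_j=s_{j+1}$ and \emph{odd} otherwise, and $e_j,f_j$ have the parity of their node. The only odd node is $j=m$, present when $mn\ne0$. Hence elements attached to two different nodes are never both odd, and their supercommutator is an ordinary commutator. Put $\kappa_{ij}=s_i(\delta_{ij}-\delta_{i,j+1})$.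

We quote from \cite{Gow} that $\mathrm{Y}$ is generated by the coefficients of the $d_i(u),e_j(u),f_j(u)$ and that
\begin{align}
[d_i(u),d_k(v)]&=0,\label{eq:dd}\\
(u-v)[d_i(u),e_j(v)]&=\kappa_{ij}\,d_i(u)\big(e_j(v)-e_j(u)\big),\label{eq:de}\\
(u-v)[d_i(u),f_j(v)]&=-\kappa_{ij}\big(f_j(v)-f_j(u)\big)d_i(u),\label{eq:df}\\
[e_j^{(r)},f_k^{(q)}]&=-s_{j+1}\delta_{jk}\,h_j^{(r+q-1)}.\label{eq:ef}
\end{align}
For $mn=0$ see \cite[Theorem~5.2]{BK}; when $m=0$ one combines it with the substitution $t_{ij}(u)\mapsto t_{ij}(-u)$, which reverses the sign of the right side of \eqref{eq:def}. The factor $u-v=uv(v^{-1}-u^{-1})$ may be canceled from an identity of power series in $u^{-1},v^{-1}$. Since $(v^{-K}-u^{-K})/(u-v)=\sum u^{-p}v^{-q}$, summed over $p,q\ge1$ with $p+q=K+1$, relations \eqref{eq:de} and \eqref{eq:df} are equivalent to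
\begin{equation}\label{eq:coef}
[d_i^{(r)},e_j^{(q)}]=\kappa_{ij}\sum_{t=0}^{r-1}d_i^{(t)}e_j^{(r+q-1-t)},\qquad [d_i^{(r)},f_j^{(q)}]=-\kappa_{ij}\sum_{t=0}^{r-1}f_j^{(r+q-1-t)}d_i^{(t)},
\end{equation}
with $d_i^{(0)}=1$. Of the relations among the $e_j$ we need only the lowest ones, and these follow directly from \eqref{eq:def}.

\begin{lemma}\label{lem:ee}
The following hold in $\mathrm{Y}$:
\begin{align}
&[e_j^{(1)},e_k^{(1)}]=0\quad\text{if }|j-k|\ge2,\text{ or if }j=k\text{ is odd};\label{eq:ee1}\\
&[e_j^{(1)},e_j^{(2)}]=s_j\big(e_j^{(1)}\big)^2\quad\text{if }j\text{ is even};\label{eq:ee2}\\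
&[e_j^{(2)},e_{j+1}^{(1)}]-[e_j^{(1)},e_{j+1}^{(2)}]=s_{j+1}e_j^{(1)}e_{j+1}^{(1)}.\label{eq:ee3}
\end{align}
\end{lemma}

\begin{proof}
Write $x_{ij}=t_{ij}^{(1)}$. Relation \eqref{eq:def} with $r=1$ reads
\begin{equation}\label{eq:star}
[x_{ij},t_{kl}^{(s)}]=(-1)^{|i||j|+|i||k|+|j||k|}\big(\delta_{kj}t_{il}^{(s)}-\delta_{il}t_{kj}^{(s)}\big);
\end{equation}
the sign is $s_j$ when $k=j$ and $s_i$ when $k=i$. The coefficient of $u^{-1}$ in $T=FDE$ is $T^{(1)}=F^{(1)}+D^{(1)}+E^{(1)}$. In the coefficient of $u^{-2}$, the $(j,j+1)$ entry receives contributions only from $E^{(2)}$, $F^{(1)}E^{(1)}$ and $D^{(1)}E^{(1)}$. Hence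
\[
e_j^{(1)}=x_{j,j+1},\qquad e_j^{(2)}=t_{j,j+1}^{(2)}-\sum_{k\le j}x_{jk}x_{k,j+1}.
\]
We use the Leibniz rules $[x,yz]=[x,y]z+(-1)^{|x||y|}y[x,z]$ and $[yz,x]=y[z,x]+(-1)^{|x||z|}[y,x]z$.

In $[x_{j,j+1},x_{k,k+1}]$ the Kronecker symbols in \eqref{eq:star} are $\delta_{k,j+1}$ and $\delta_{j,k+1}$, which gives \eqref{eq:ee1}.

Let $j$ be even. By \eqref{eq:star}, $x_{j,j+1}$ commutes with $t_{j,j+1}^{(2)}$ and with $x_{k,j+1}$ for $k\le j$, and $[x_{j,j+1},x_{jk}]=-s_j\delta_{jk}x_{j,j+1}$ for $k\le j$. So $[e_j^{(1)},e_j^{(2)}]=-[x_{j,j+1},x_{jj}]x_{j,j+1}=s_jx_{j,j+1}^2$, which is \eqref{eq:ee2}.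

For \eqref{eq:ee3} let $(p,q,r)=(j,j+1,j+2)$. By \eqref{eq:star}, $[x_{pq},t_{qr}^{(2)}]=s_qt_{pr}^{(2)}$ and $[x_{qr},t_{pq}^{(2)}]=-(-1)^{|q||r|+|q||p|+|r||p|}t_{pr}^{(2)}$. Multiplying the latter by $-(-1)^{(|p|+|q|)(|q|+|r|)}$ gives $[t_{pq}^{(2)},x_{qr}]=s_qt_{pr}^{(2)}$. For $k\le p$ we have $[x_{pk},x_{qr}]=0$ and $[x_{kq},x_{qr}]=s_qx_{kr}$, so
\[
[e_p^{(2)},e_q^{(1)}]=s_qt_{pr}^{(2)}-s_q\sum_{k\le p}x_{pk}x_{kr}.
\]
For $k\le q$ we have $[x_{pq},x_{qk}]=s_q(x_{pk}-\delta_{pk}x_{qq})$ and $[x_{pq},x_{kr}]=s_q\delta_{kq}x_{pr}$. As $x_{qq}$ is even,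
\[
\Big[x_{pq},\sum_{k\le q}x_{qk}x_{kr}\Big]=s_q\Big(\sum_{k\le q}x_{pk}x_{kr}-x_{qq}x_{pr}+x_{qq}x_{pr}\Big)=s_q\sum_{k\le q}x_{pk}x_{kr},
\]
so $[e_p^{(1)},e_q^{(2)}]=s_qt_{pr}^{(2)}-s_q\sum_{k\le q}x_{pk}x_{kr}$. The difference of the two brackets is the term with $k=q$, namely $s_qx_{pq}x_{qr}$.
\end{proof}

Raising and lowering are exchanged by a transposition, which will give the relations among the $f_j$ and, later, the contravariant form.

\begin{lemma}\label{lem:tau}
There is a parity-preserving linear map $\tau:\mathrm{Y}\to\mathrm{Y}$ with $\tau(1)=1$, $\tau(xy)=\tau(y)\tau(x)$ (no sign) and $\tau(t_{ij}^{(r)})=t_{ji}^{(r)}$. It satisfies $\tau^2=\mathrm{id}$, $\tau(d_i(u))=d_i(u)$, $\tau(e_j(u))=f_j(u)$ and $\tau(f_j(u))=e_j(u)$.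
\end{lemma}

\begin{proof}
Apply \eqref{eq:def} to $[t_{kl}^{(s)},t_{ij}^{(r)}]$ and use $[x,y]=-(-1)^{|x||y|}[y,x]$. The exponent of the sign is $(|i|+|j|)(|k|+|l|)+|k||l|+|k||i|+|l||i|=|j||k|+|j||l|+|k||l|$, so \eqref{eq:def} is equivalent to
\begin{equation}\label{eq:def2}
[t_{ij}^{(r)},t_{kl}^{(s)}]=(-1)^{|j||k|+|j||l|+|k||l|}\sum_t\Big(t_{il}^{(r+s-1-t)}t_{kj}^{(t)}-t_{il}^{(t)}t_{kj}^{(r+s-1-t)}\Big).
\end{equation}
Define $\tau$ on the free algebra on the generators. It preserves parity and reverses products, so $\tau([x,y])=[\tau(y),\tau(x)]$, and it turns \eqref{eq:def} into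
\[
[t_{lk}^{(s)},t_{ji}^{(r)}]=(-1)^{|i||j|+|i||k|+|j||k|}\sum_t\Big(t_{li}^{(r+s-1-t)}t_{jk}^{(t)}-t_{li}^{(t)}t_{jk}^{(r+s-1-t)}\Big).
\]
This is \eqref{eq:def2} with $(i,j,k,l;r,s)$ replaced by $(l,k,j,i;s,r)$, so $\tau$ descends to $\mathrm{Y}$. Applying $\tau$ to $t_{ij}=\sum_kF_{ik}d_kE_{kj}$ gives $t_{ji}=\sum_k\tau(E_{kj})\tau(d_k)\tau(F_{ik})$, which is again a Gauss decomposition of $T$. By uniqueness, $\tau(E_{kj})=F_{jk}$, $\tau(d_k)=d_k$ and $\tau(F_{ik})=E_{ki}$.
\end{proof}

Applying $\tau$ to Lemma~\ref{lem:ee} we obtain, under the same conditions on $j,k$,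
\begin{equation}\label{eq:ff}
\begin{gathered}
{[f_k^{(1)},f_j^{(1)}]=0},\qquad [f_j^{(2)},f_j^{(1)}]=s_j\big(f_j^{(1)}\big)^2,\\
{[f_{j+1}^{(1)},f_j^{(2)}]-[f_{j+1}^{(2)},f_j^{(1)}]=s_{j+1}f_{j+1}^{(1)}f_j^{(1)}}.
\end{gathered}
\end{equation}

\section{Splitting the currents into letters}\label{sec:letters}

In this section $M$ is any $\mathrm{Y}$-module that is a direct sum of joint eigenspaces of $\mathrm{A}$. Write $M=\bigoplus_\psi M_\psi$, where $\psi=(\psi_1(u),\dots,\psi_N(u))$ is the tuple of series in $1+u^{-1}\mathbb{C}[[u^{-1}]]$ by which $d_1(u),\dots,d_N(u)$ act. A tuple $\psi$ with $M_\psi\ne0$ is an \emph{$\ell$-weight}, and $P_\psi$ is the projection onto $M_\psi$. Tuples are multiplied componentwise, and a rational function with value $1$ at infinity is identified with its expansion in $u^{-1}$. Since $\mathrm{A}$ is even, each $M_\psi$ is a graded subspace and $P_\psi$ is even. An $\mathrm{A}$-stable subspace $K$ equals $\bigoplus_\psi K\cap M_\psi$, because on a vector with finitely many components each projection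 is realized by an element of $\mathrm{A}$ that separates the characters involved.

The currents $e_j(v)$, $f_j(v)$ do not send eigenvectors to eigenvectors, so we cut them into blocks between eigenspaces. Relations \eqref{eq:de} and \eqref{eq:df} show that a nonzero block is governed by a single complex number. A \emph{letter} is a pair $l=(j,a)$ of a node $j$ and $a\in\mathbb{C}$. Let $A_l=A_{j,a}$ be the tuple with
\[
(A_{j,a})_j=\frac{u-a}{u-a-s_j},\qquad (A_{j,a})_{j+1}=\frac{u-a}{u-a+s_{j+1}},
\]
and all other components equal to $1$.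

\begin{lemma}\label{lem:block}
Let $X(v)=\sum_{r\ge1}X_rv^{-r}$ be $P_{\psi'}e_j(v)P_\psi$ or $P_\psi f_j(v)P_{\psi'}$. If $X(v)\ne0$, then $\psi'=\psi A_{j,a}$ for some $a\in\mathbb{C}$, and $X(v)=X_1/(v-a)$.
\end{lemma}

\begin{proof}
Fix $i$ and put $\kappa=\kappa_{ij}$, $g=\psi_i/\psi_i'$. Multiply \eqref{eq:de} by $P_{\psi'}$ on the left and $P_\psi$ on the right, or \eqref{eq:df} by $P_\psi$ on the left and $P_{\psi'}$ on the right. After division by $\pm\psi_i'(u)$, both cases give
\[
(u-v)\big(1-g(u)\big)X(v)=\kappa\big(X(v)-X(u)\big).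
\]
If $i\notin\{j,j+1\}$, then $\kappa=0$ and $g=1$. Otherwise $\kappa=\pm1$; put $\theta=\kappa(1-g)$. The coefficient of $v^0$ gives $X(u)=\theta(u)X_1$. Hence $X_1\ne0$, $\theta=u^{-1}+au^{-2}+\cdots$ for some $a$, and $X_2=aX_1$. The coefficient of $v^{-1}$ gives $\theta(u)(uX_1-X_2)=X_1$, that is, $\theta(u)=1/(u-a)$. So $X(u)=X_1/(u-a)$ and $\psi_i'=\psi_i\,(u-a)/(u-a-\kappa)$. The number $a$ is determined by $X_2=aX_1$, so it is the same for $i=j$, where $\kappa=s_j$, and for $i=j+1$, where $\kappa=-s_{j+1}$.
\end{proof}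

To read off the components of a relation we must know that a product of shifts remembers its factors.

\begin{lemma}\label{lem:indep}
The tuples $A_l$ are multiplicatively independent.
\end{lemma}

\begin{proof}
Suppose that a finite product $\prod A_{j,a}^{n_{j,a}}$ equals $1$ with integer exponents not all zero, and let $j$ be minimal with some $n_{j,a}\ne0$. Only the nodes $j-1$ and $j$ contribute to the $j$th component, so $\prod_a\big(\frac{u-a}{u-a-s_j}\big)^{n_{j,a}}=1$. The order of vanishing at $u=c$ gives $n_{j,c}=n_{j,c-s_j}$ for all $c$. A finitely supported periodic function vanishes, a contradiction.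
\end{proof}

For a letter $l=(j,a)$ define operators on $M$, of the parity of the node $j$, by
\[
E_l=\sum_\psi P_{\psi A_l}\,e_j^{(1)}P_\psi,\qquad F_l=\sum_\psi P_{\psi A_l^{-1}}\,f_j^{(1)}P_\psi .
\]
Thus $E_lM_\psi\subset M_{\psi A_l}$ and $F_lM_\psi\subset M_{\psi A_l^{-1}}$. A given vector is killed by all but finitely many $E_l$ and $F_l$, and Lemma~\ref{lem:block} says that
\begin{equation}\label{eq:expand}
e_j^{(r)}=\sum_aa^{r-1}E_{j,a},\qquad f_j^{(r)}=\sum_aa^{r-1}F_{j,a}\qquad(0^0=1).
\end{equation}
For a tuple $\psi$ put $h_j(\psi)=\psi_{j+1}/\psi_j$; this is the eigenvalue of $h_j(u)$ on $M_\psi$, and it is multiplicative in $\psi$. Part (ii) of the next lemma is the constraint on which the proof turns.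

\begin{lemma}\label{lem:EF}
\begin{enumerate}
\item[(i)] $[E_l,F_{l'}]=0$ for letters $l\ne l'$.
\item[(ii)] For every $\ell$-weight $\psi$ and every node $j$, the series $h_j(\psi)$ is a rational function with only simple poles, and $[E_{j,a},F_{j,a}]$ acts on $M_\psi$ by the scalar $-s_{j+1}\operatorname{Res}_{u=a}h_j(\psi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $0\ne v\in M_\psi$. Apply \eqref{eq:ef} to $v$ and expand the left side by \eqref{eq:expand}; the right side lies in $M_\psi$. The term $[E_{l_1},F_{l_2}]v$ lies in $M_{\psi A_{l_1}A_{l_2}^{-1}}$.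

(i) Take $r=q=1$ and let $j,k$ be the nodes of $l,l'$. By Lemma~\ref{lem:indep}, $A_lA_{l'}^{-1}\ne1$, and $A_{l_1}A_{l_2}^{-1}=A_lA_{l'}^{-1}$ forces $\{l_1,l'\}=\{l,l_2\}$ as multisets, that is, $l_1=l$ and $l_2=l'$. So the component in $M_{\psi A_lA_{l'}^{-1}}$ reads $[E_l,F_{l'}]v=0$.

(ii) Take $k=j$, $r=K$, $q=1$. Let $a_1,\dots,a_p$ be the distinct numbers $a$ with $E_{j,a}v\ne0$ or $F_{j,a}v\ne0$, and let $w_i=[E_{j,a_i},F_{j,a_i}]v$; for all other $a$ the bracket kills $v$. Let $\eta_K$ be the coefficient of $u^{-K}$ in $h_j(\psi)$. The $M_\psi$-component reads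
\[
\sum_{i=1}^pa_i^{K-1}w_i=-s_{j+1}\eta_K\,v\qquad(K\ge1).
\]
The equations with $K=1,\dots,p$ have an invertible Vandermonde matrix, so $w_i=-s_{j+1}c_iv$ with scalars $c_i$. Substituting back, $\eta_K=\sum_ic_ia_i^{K-1}$ for all $K$, that is, $h_j(\psi)=1+\sum_ic_i/(u-a_i)$. The $c_i$ are the residues of this function and hence do not depend on $v$.
\end{proof}

Applying $F_{j,a}$ multiplies $h_k(\psi)$ by $h_k(A_{j,a}^{-1})$. From the definition of $A_{j,a}$, this factor is $1$ for $|k-j|\ge2$, and
\begin{equation}\label{eq:factors}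
\begin{gathered}
h_j(A_{j,a}^{-1})=\frac{u-a+s_{j+1}}{u-a-s_j},\\
h_{j-1}(A_{j,a}^{-1})=\frac{u-a-s_j}{u-a},\qquad h_{j+1}(A_{j,a}^{-1})=\frac{u-a}{u-a+s_{j+1}}.
\end{gathered}
\end{equation}
For odd $j$ the first factor is $1$. Every other factor in \eqref{eq:factors} has exactly one pole, which is simple. We write $l\to(k,b)$ if $h_k(A_l^{-1})$ has a pole at $u=b$. Explicitly, the arrows are
\begin{equation}\label{eq:arrows}
(j,a)\to(j,a+s_j)\ \text{ for even }j,\qquad(j+1,a)\to(j,a),\qquad(j,a)\to(j+1,a-s_{j+1}).
\end{equation}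
Two letters are \emph{linked} if there is an arrow between them in either direction. The arrows were defined by poles, and they also describe exactly where the quadratic relations degenerate.

\begin{lemma}\label{lem:FF}
\begin{enumerate}
\item[(i)] $E_l^2=0$ and $F_l^2=0$.
\item[(ii)] If $l\to l'$, then $F_lF_{l'}=0$.
\item[(iii)] If $l\ne l'$ are not linked, then $F_lF_{l'}=\rho F_{l'}F_l$ for a scalar $\rho\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply \eqref{eq:ff} to $v\in M_\psi$, expand by \eqref{eq:expand}, and take the component in $M_{\psi A_l^{-1}A_{l'}^{-1}}$. By Lemma~\ref{lem:indep} only $F_lF_{l'}$ and $F_{l'}F_l$ contribute.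

If the nodes satisfy $|j-k|\ge2$, the first relation gives $F_{j,a}F_{k,b}=F_{k,b}F_{j,a}$. If $j=k$ is odd, it says $(f_j^{(1)})^2=0$, so $F_{j,a}^2=0$ and $F_{j,a}F_{j,b}=-F_{j,b}F_{j,a}$. There are no arrows in these cases.

If $j=k$ is even, the second relation gives $0=s_jF_{j,a}^2$ and, for $a\ne b$, $(a-b)(F_{j,a}F_{j,b}-F_{j,b}F_{j,a})=s_j(F_{j,a}F_{j,b}+F_{j,b}F_{j,a})$, that is,
\[
(a-b-s_j)F_{j,a}F_{j,b}=(a-b+s_j)F_{j,b}F_{j,a}.
\]
Both scalars are nonzero unless $a-b=\pm s_j$, and for $b=a+s_j$ we get $-2s_jF_{j,a}F_{j,b}=0$.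

For adjacent nodes the third relation gives $(a-b)(F_{j+1,b}F_{j,a}-F_{j,a}F_{j+1,b})=s_{j+1}F_{j+1,b}F_{j,a}$, that is,
\[
(a-b-s_{j+1})F_{j+1,b}F_{j,a}=(a-b)F_{j,a}F_{j+1,b}.
\]
Both scalars are nonzero unless $b=a$, when $F_{j+1,a}F_{j,a}=0$, or $b=a-s_{j+1}$, when $F_{j,a}F_{j+1,b}=0$. These degenerate cases are those of \eqref{eq:arrows}.

Finally, the component in $M_{\psi A_{j,a}^2}$ of \eqref{eq:ee1} (odd $j=k$) or of \eqref{eq:ee2} (even $j$) gives $E_{j,a}^2=0$.
\end{proof}

\begin{remark}\label{rem:gl2}
In Example~\ref{ex:gl2}, $t_{12}(u)v_{11}=0$ and $t_{22}(u)v_{11}=v_{11}$, so $v_{11}$ is an eigenvector on which $h_1(u)$ acts by $\frac{u(u-c)}{(u+1)(u-c+1)}$. For $c\ne0$ the poles are simple, and a comparison of eigenvalues of $d_1(u)$ shows that the two eigenlines in the plane are reached by the letters $(1,-1)$ and $(1,c-1)$; these are linked exactly when $c=\pm1$. For $c=0$ the pole is double, so Lemma~\ref{lem:EF}(ii) alone shows that the module is not tame.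
\end{remark}

\section{Words, and the first cases}\label{sec:words}

\begin{lemma}\label{lem:span}
Let $M$ be as in Section~\ref{sec:letters} and let $w$ be a homogeneous eigenvector with $E_lw=0$ for all $l$. Then the span $W$ of the vectors $F_{l_r}\cdots F_{l_1}w$, $r\ge0$, is a graded submodule.
\end{lemma}

\begin{proof}
The spanning vectors are homogeneous eigenvectors, so $W$ is graded and stable under $\mathrm{A}$ and under all $F_l$. If $w'$ is a spanning vector with $E_lw'\in W$, then $E_lF_{l'}w'=\pm F_{l'}E_lw'+[E_l,F_{l'}]w'\in W$, since the last term is a multiple of $w'$ by Lemma~\ref{lem:EF}. By induction on $r$, $W$ is stable under all $E_l$. By \eqref{eq:expand} it is stable under the generators of $\mathrm{Y}$.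
\end{proof}

From here to the end of the proof of Theorem~\ref{thm:hw}, $M$ and $v_0\in M_{\psi_0}$ satisfy the hypotheses of that theorem. Each $E_{j,a}v_0$ is a component of $e_j^{(1)}v_0=0$, so by Lemma~\ref{lem:span} and irreducibility $M$ is spanned by the \emph{words} $F_{l_r}\cdots F_{l_1}v_0$. Such a word lies in $M_\psi$ with $\psi=\psi_0A_{l_1}^{-1}\cdots A_{l_r}^{-1}$, and by Lemma~\ref{lem:indep} the $\ell$-weight $\psi$ determines the multiset $\{l_1,\dots,l_r\}$, its \emph{content}; we call $r$ the \emph{depth} of $\psi$. So $M_\psi$ is spanned by the words with the content of $\psi$. In particular $M_{\psi_0}=\mathbb{C}v_0$, and each $M_\psi$ is purely even or purely odd. Every submodule, being the sum of its intersections with the $M_\psi$, is therefore graded: graded and ungraded irreducibility agree. Theorem~\ref{thm:hw} now says that \emph{words with the same content span a space of dimension at most one}.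

\subsection*{One node}

Let $N=2$. If the node is odd, distinct letters anticommute, and all words with the same content agree up to sign. If the node is even, order $\mathbb{C}$ totally so that $a$ precedes $a+s_1$, for instance by $s_1\operatorname{Re}a$ and then by $\operatorname{Im}a$. Suppose that a word contains $F_{1,a}F_{1,b}$ with $a$ preceding $b$. Either $b=a+s_1$ and the word vanishes, or the letters are not linked and can be exchanged. So every word is a multiple of the sorted word with the same content, and Theorem~\ref{thm:hw} follows. Sorting works because the arrows \eqref{eq:arrows} form no cycle.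

\subsection*{Two nodes: a cycle}

Let $N=3$ and $s_1=s_2=1$, so that we are in $\mathfrak{gl}_3$ or $\mathfrak{gl}_{2|1}$. Consider
\[
x=(1,0),\qquad y=(1,1),\qquad z=(2,0),\qquad x\to y\to z\to x .
\]
Lemma~\ref{lem:FF} gives $F_xF_y=F_yF_z=F_zF_x=0$ and nothing else for these pairs. Three of the six words with content $\{x,y,z\}$ vanish, and the eigenspace is spanned by
\[
F_zF_yF_xv_0,\qquad F_xF_zF_yv_0,\qquad F_yF_xF_zv_0,
\]
which no quadratic relation compares. We show that at most one of $F_xv_0,F_yv_0,F_zv_0$ is nonzero, so that at most one of the three words survives.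

First, if $F_lv_0\ne0$ for $l=(k,b)$, then $h_k(\psi_0)$ has a pole at $b$. Indeed, $E_{l'}F_lv_0=\pm F_lE_{l'}v_0=0$ for $l'\ne l$. If also $E_lF_lv_0=0$, Lemma~\ref{lem:span} applied to $F_lv_0$ would give a nonzero submodule in depth at least $1$, missing $v_0$. So $[E_l,F_l]v_0=E_lF_lv_0\ne0$, and Lemma~\ref{lem:EF}(ii) gives a nonzero residue. Now use \eqref{eq:factors}.
\begin{itemize}
\item If $F_xv_0\ne0\ne F_yv_0$, then $h_1(\psi_0)$ has a pole at $1$, and $h_1(\psi_0A_x^{-1})=h_1(\psi_0)\frac{u+1}{u-1}$.
\item If $F_yv_0\ne0\ne F_zv_0$, then $h_2(\psi_0)$ has a pole at $0$, and $h_2(\psi_0A_y^{-1})=h_2(\psi_0)\frac{u-1}{u}$.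
\item If $F_zv_0\ne0\ne F_xv_0$, then $h_1(\psi_0)$ has a pole at $0$, and $h_1(\psi_0A_z^{-1})=h_1(\psi_0)\frac{u-1}{u}$.
\end{itemize}
In each case an $\ell$-weight of depth one has a double pole, contrary to Lemma~\ref{lem:EF}(ii).

For longer words this exclusion is needed at vectors $v$ of positive depth. There the $E_{l'}$ need not kill $v$, and the argument for $E_lF_lv\ne0$ breaks down. We need a form of irreducibility that can be used at every eigenvector, and a nondegenerate contravariant form provides it.

\section{The contravariant form and the exclusion of linked letters}\label{sec:form}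

The form will be defined by projecting to $v_0$, and its symmetry rests on a weak triangular decomposition.

\begin{lemma}\label{lem:tri}
$\mathrm{Y}$ is spanned by the products $\varphi\,\delta\,\eta$, where $\varphi$ is a word in the $f_j^{(r)}$, $\delta$ a monomial in the $d_i^{(r)}$ and $\eta$ a word in the $e_j^{(r)}$, each possibly empty.
\end{lemma}

\begin{proof}
Let $S$ be the span of these products. It contains $1$, so it suffices to show that it is stable under left multiplication by the generators. For $f_j^{(r)}$ this is clear. By \eqref{eq:coef}, $d_i^{(r)}f_j^{(q)}$ is a combination of products $f_j^{(q')}d_i^{(t)}$; by induction on the length of $\varphi$, $d_i^{(r)}\varphi$ is a combination of products $\varphi'd_i^{(t)}$, so $d_i^{(r)}S\subset S$ and $\mathrm{A}S\subset S$. For $e=e_j^{(r)}$ we use induction on the length of $\varphi$. By \eqref{eq:coef}, $e_j^{(q)}d_i^{(t)}$ is a combination of products $d_i^{(t')}e_j^{(q')}$, so induction on the length of $\delta$ gives $e\,\delta\eta\in S$. If $\varphi=f\varphi'$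 with $f$ a generator, then $e\varphi\delta\eta=\pm f\,(e\varphi'\delta\eta)+[e,f]\varphi'\delta\eta$. The first term lies in $fS\subset S$ by induction, and the second lies in $\mathrm{A}S\subset S$ by \eqref{eq:ef}.
\end{proof}

\begin{lemma}\label{lem:form}
There is a nondegenerate symmetric bilinear form $B$ on $M$ with $B(yx,z)=B(x,\tau(y)z)$ for $y\in\mathrm{Y}$. Distinct eigenspaces are orthogonal, $B$ is nondegenerate on each $M_\psi$, and $B(F_lx,z)=B(x,E_lz)$.
\end{lemma}

\begin{proof}
Since $M_{\psi_0}=\mathbb{C}v_0$, we can define a linear map $p:\mathrm{Y}\to\mathbb{C}$ by $P_{\psi_0}(yv_0)=p(y)v_0$. Consider $y=\varphi\delta\eta$ as in Lemma~\ref{lem:tri}. If $\eta$ is not empty, then $yv_0=0$. If $\eta$ is empty and $\varphi$ is not, then $yv_0$ lies in positive depth. In both cases $p(y)=0$, and $\tau(y)=\tau(\eta)\delta\tau(\varphi)$ is a product of the same kind with a nonempty outer factor, so $p(\tau(y))=0$. In the remaining case $\tau(y)=y=\delta$. Hence $p\circ\tau=p$.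

We have $M=\mathrm{Y}v_0$. Put $B(yv_0,y'v_0)=p(\tau(y)y')$. This vanishes if $y'v_0=0$, and since $p(\tau(y)y')=p(\tau(y')y)$ it vanishes if $yv_0=0$. So $B$ is well defined and symmetric, and $p(\tau(yy_1)y_2)=p(\tau(y_1)\tau(y)y_2)$ is contravariance. The radical of $B$ is a submodule, graded by Section~\ref{sec:words}, and it does not contain $v_0$ because $B(v_0,v_0)=1$. By irreducibility it is zero.

The $d_i^{(r)}$ are self-adjoint, so eigenspaces with different eigenvalues are orthogonal. Hence $B$ is nondegenerate on each of them and the $P_\psi$ are self-adjoint. The adjoint of $P_{\psi A_l^{-1}}f_j^{(1)}P_\psi$ is $P_\psi e_j^{(1)}P_{\psi A_l^{-1}}$; summing over $\psi$ gives the last claim.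
\end{proof}

A nondegenerate form may have isotropic vectors, but not on a line. This is why the next two lemmas assume one-dimensional eigenspaces, and why the proof of the theorem is an induction on depth.

\begin{lemma}\label{lem:pole}
Let $l=(k,b)$, $\dim M_\chi=\dim M_{\chi A_l^{-1}}=1$, $v\in M_\chi$ and $F_lv\ne0$. Then $E_lF_lv=\gamma v$ with $\gamma\ne0$, and $h_k(\chi)$ has a pole at $u=b$.
\end{lemma}

\begin{proof}
The vector $F_lv$ spans $M_{\chi A_l^{-1}}$, so $B(v,E_lF_lv)=B(F_lv,F_lv)\ne0$. Hence $E_lF_lv\in M_\chi=\mathbb{C}v$ equals $\gamma v$ with $\gamma\ne0$, and $E_lv=\gamma^{-1}E_l^2F_lv=0$ by Lemma~\ref{lem:FF}(i). Therefore $[E_l,F_l]v=\gamma v$, and $\operatorname{Res}_{u=b}h_k(\chi)\ne0$ by Lemma~\ref{lem:EF}(ii).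
\end{proof}

\begin{lemma}[Exclusion]\label{lem:excl}
Let $l\ne l'$, let $M_\chi$, $M_{\chi A_l^{-1}}$ and $M_{\chi A_{l'}^{-1}}$ be one-dimensional, and let $v\in M_\chi$ satisfy $F_lv\ne0\ne F_{l'}v$. Then $l$ and $l'$ are not linked.
\end{lemma}

\begin{proof}
The hypotheses are symmetric, so suppose $l\to l'=(k,b)$. By Lemma~\ref{lem:pole} for $l'$, $h_k(\chi)$ has a pole at $b$, and so has $h_k(A_l^{-1})$ by the definition of the arrow. Then $h_k(\chi A_l^{-1})=h_k(\chi)h_k(A_l^{-1})$ has a pole of order two at $b$. But $\chi A_l^{-1}$ is an $\ell$-weight, which contradicts Lemma~\ref{lem:EF}(ii).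
\end{proof}

\section{Proof of Theorems \ref{thm:hw} and \ref{thm:main}}\label{sec:proof}

To compare two words that begin with different letters, we move the first letter $l$ of one word to the beginning of the other. Each exchange requires a pair that is not linked, and Lemma~\ref{lem:excl} gives this only at a vector where both letters act nontrivially. So we must show that $F_l$ keeps acting nontrivially along the other word.

\begin{lemma}\label{lem:move}
Let $D\ge1$ and assume that every $\ell$-weight of depth less than $D$ has a one-dimensional eigenspace. Let $w$ be an eigenvector of depth $d$, and let $l,l_1,\dots,l_k$ be letters with $l_t\ne l$ for all $t$ and $d+k\le D-1$. If $F_lw\ne0$ and $F_{l_k}\cdots F_{l_1}w\ne0$, then $F_lF_{l_k}\cdots F_{l_1}=c\,F_{l_k}\cdots F_{l_1}F_l$ for a scalar $c\ne0$.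
\end{lemma}

\begin{proof}
Put $w_t=F_{l_t}\cdots F_{l_1}w\ne0$ for $0\le t\le k$. Let $0\le t\le k-1$ and suppose $F_lw_t\ne0$, which holds for $t=0$. The vectors $w_t$, $F_lw_t$ and $F_{l_{t+1}}w_t=w_{t+1}$ are nonzero of depth at most $d+t+1\le D-1$, so they span their eigenspaces. By Lemma~\ref{lem:excl}, $l$ and $l_{t+1}$ are not linked, so $F_lF_{l_{t+1}}=\rho F_{l_{t+1}}F_l$ with $\rho\ne0$ by Lemma~\ref{lem:FF}(iii). By Lemma~\ref{lem:pole}, $E_lF_lw_t=\gamma w_t$ with $\gamma\ne0$. Using Lemma~\ref{lem:EF}(i),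
\[
E_lF_lw_{t+1}=\rho\,E_lF_{l_{t+1}}F_lw_t=\pm\rho\,F_{l_{t+1}}E_lF_lw_t=\pm\rho\gamma\,w_{t+1}\ne0 .
\]
Hence $F_lw_{t+1}\ne0$, and the step repeats. So $F_l$ commutes up to nonzero scalars with each of $F_{l_1},\dots,F_{l_k}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hw}]
We show by induction on $D$ that every $\ell$-weight of depth $D$ has a one-dimensional eigenspace. For $D=0$ this is $M_{\psi_0}=\mathbb{C}v_0$. Let $D\ge1$ and assume it for all smaller depths. We prove by induction on $s$, $1\le s\le D$, the following statement.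

\emph{$Q(s)$: if $w$ is an eigenvector of depth $D-s$, and $U=F_{l_s}\cdots F_{l_1}w$ and $U'=F_{l'_s}\cdots F_{l'_1}w$ are nonzero with $\{l_1,\dots,l_s\}=\{l'_1,\dots,l'_s\}$ as multisets, then $U$ and $U'$ are proportional.}

For $s=1$ we have $U=U'$. Let $s\ge2$ and assume $Q(s-1)$. If $l_1=l_1'$, apply $Q(s-1)$ to the eigenvector $F_{l_1}w\ne0$ of depth $D-(s-1)$. Otherwise put $l=l'_1$, so that $F_lw\ne0$. The letter $l$ occurs among the $l_t$; let $i\ge2$ be minimal with $l_i=l$. Lemma~\ref{lem:move} applies with $d=D-s$ and $k=i-1$, since $d+k\le D-1$ and $F_{l_{i-1}}\cdots F_{l_1}w\ne0$. It gives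
\[
U=c\,F_{l_s}\cdots F_{l_{i+1}}F_{l_{i-1}}\cdots F_{l_1}F_lw,\qquad c\ne0 .
\]
So $c^{-1}U$ and $U'$ are nonzero, use the same letters, and both apply $F_l$ first; the previous case shows that they are proportional.

An eigenspace of depth $D$ is spanned by words of length $D$ with the same content. By $Q(D)$ with $w=v_0$, the nonzero ones are proportional.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A thin module is tame by definition. Let $M$ be finite-dimensional, irreducible and tame, so that Section~\ref{sec:letters} applies and there are finitely many $\ell$-weights. A sequence of $\ell$-weights $\psi,\ \psi A_{l_1},\ \psi A_{l_1}A_{l_2},\dots$ has no repetition, because by Lemma~\ref{lem:indep} no nonempty product of tuples $A_l$ equals $1$. So it stops: there is an $\ell$-weight $\psi_0$ such that no $\psi_0A_l$ is an $\ell$-weight. The graded subspace $M_{\psi_0}$ contains a nonzero homogeneous vector $v_0$. It satisfies $E_lv_0=0$ for all $l$, hence $e_j^{(r)}v_0=0$ for all $j,r$ by \eqref{eq:expand}. By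 Theorem~\ref{thm:hw}, $M$ is thin.
\end{proof}

\begin{remark}\label{rem:hyp}
Diagonalizability of $\mathrm{A}$ is what defines the operators $E_l,F_l$ and forces simple poles; Example~\ref{ex:gl2} with $c=0$ is irreducible but not tame. Irreducibility is used twice: to span $M$ by words, and to make $B$ nondegenerate. It cannot be dropped, since $M\oplus M$ is tame but not thin for a thin module $M\ne0$.
\end{remark}

\section{Restriction along the chain $\mathrm{Y}_1\subset\dots\subset\mathrm{Y}_N$}\label{sec:chain}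

Since $F$ is lower and $E$ is upper triangular, the upper left $k\times k$ corner of $T(u)$ is the product of the corners of $F,D,E$, and its entries satisfy \eqref{eq:def} for indices at most $k$. So $\mathrm{Y}_k$ is a homomorphic image of $\mathrm{Y}(\mathfrak{gl}_{\min(k,m)|\max(k-m,0)})$. By uniqueness of the Gauss decomposition, the currents of the smaller algebra map to $d_i$ ($i\le k$) and $e_j,f_j$ ($j<k$). Hence $\mathrm{Y}_k$ is generated by their coefficients, the smaller Gelfand--Tsetlin algebra maps onto $\mathrm{A}_k$, and $\tau(\mathrm{Y}_k)=\mathrm{Y}_k$.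

To pass between semisimplicity over $\mathrm{Y}_k$ and diagonalizability of $\mathrm{A}$, we generate $\mathrm{A}$ by elements that are central in the members of the chain. Put $Z_0(u)=1$ and
\[
Z_k(u)=\prod_{i=1}^kd_i(u-i+1)\quad(k\le m),\qquad Z_k(u)=Z_m(u)\prod_{i=m+1}^kd_i(u-2m+i)^{-1}\quad(k>m).
\]
Since $Z_k/Z_{k-1}$ is $d_k^{\pm1}$ with a shifted argument, and shifting and inverting are invertible polynomial operations on the coefficients, the coefficients of $Z_1,\dots,Z_N$ generate $\mathrm{A}$.

\begin{lemma}\label{lem:center}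
The coefficients of $Z_k(u)$ are central in $\mathrm{Y}_k$.
\end{lemma}

\begin{proof}
By \eqref{eq:dd} they commute with the $d_i$. Since $\tau$ fixes $Z_k$ and exchanges $e_j$ and $f_j$, it suffices to treat $e_j(v)$ with $j<k$. By \eqref{eq:de} only the factors $d_j$ and $d_{j+1}$ can fail to commute with $e_j(v)$. Rewrite \eqref{eq:de} as
\begin{equation}\label{eq:conj}
(u-v)\,e_j(v)d_i(u)=d_i(u)\big[(u-v-\kappa_{ij})e_j(v)+\kappa_{ij}e_j(u)\big].
\end{equation}

Let $j=m$. Then $\kappa_{mm}=s_m=1$ and $\kappa_{m+1,m}=-s_{m+1}=1$, so the bracket is the same for $i=m$ and $i=m+1$. Canceling $u-v$, we get $d_m(u)^{-1}e_m(v)d_m(u)=d_{m+1}(u)^{-1}e_m(v)d_{m+1}(u)$, so $d_m(u)d_{m+1}(u)^{-1}$ commutes with $e_m(v)$. In $Z_k$ these two factors occur with the same argument $u-m+1$.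

Let $j\ne m$ and $\epsilon=s_j=s_{j+1}$. Up to a shift of $u$, the relevant part of $Z_k$ is $\big(d_j(u)d_{j+1}(u-\epsilon)\big)^\epsilon$. Relation \eqref{eq:conj} for $i=j+1$, where $\kappa_{ij}=-\epsilon$, with $u-\epsilon$ in place of $u$, reads
\[
(u-v-\epsilon)\,e_j(v)d_{j+1}(u-\epsilon)=d_{j+1}(u-\epsilon)\big[(u-v)e_j(v)-\epsilon e_j(u-\epsilon)\big],
\]
and setting $v=u$ gives $e_j(u)d_{j+1}(u-\epsilon)=d_{j+1}(u-\epsilon)e_j(u-\epsilon)$. Using \eqref{eq:conj} for $i=j$, where $\kappa_{ij}=\epsilon$, and then these two identities,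
\begin{align*}
(u-v)\,e_j(v)d_j(u)d_{j+1}(u-\epsilon)&=d_j(u)\big[(u-v-\epsilon)e_j(v)+\epsilon e_j(u)\big]d_{j+1}(u-\epsilon)\\
&=(u-v)\,d_j(u)d_{j+1}(u-\epsilon)e_j(v),
\end{align*}
since the two terms $\mp\epsilon e_j(u-\epsilon)$ cancel. Canceling $u-v$ completes the proof.
\end{proof}

An even central element acts on a finite-dimensional simple module by a scalar, because any of its eigenspaces is a nonzero graded submodule. We use this form of Schur's lemma twice.

\begin{proof}[Proof of Theorem~\ref{thm:chain}]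
The equivalence of (a) and (b) is Theorem~\ref{thm:main}.

(b)$\Rightarrow$(d). The series $Z_N(u)$ acts on $M$ by a scalar series, so in an $\ell$-weight of $M$ the component $\psi_N$ is determined by $\psi_1,\dots,\psi_{N-1}$. Hence the lines $M_\psi$ afford pairwise distinct characters of $\mathrm{A}_{N-1}$, and every $\mathrm{Y}_{N-1}$-submodule $K$ is a sum of some of these lines. The proof of Theorem~\ref{thm:main} shows that $M$ satisfies the hypotheses of Theorem~\ref{thm:hw}, so Lemma~\ref{lem:form} provides the form $B$. The lines are pairwise orthogonal and $B$ is nonzero on each, so $K^\perp$ is the sum of the remaining lines and $M=K\oplus K^\perp$. By contravariance and $\tau(\mathrm{Y}_{N-1})=\mathrm{Y}_{N-1}$, $K^\perp$ is a $\mathrm{Y}_{N-1}$-submodule. Thus $M|_{\mathrm{Y}_{N-1}}$ is a direct sum of simple modules. They are sums of disjoint sets of lines, so their $\mathrm{A}_{N-1}$-spectra are pairwise disjoint. Each summand is an irreducible thin module over the smaller super Yangian that maps onto $\mathrm{Y}_{N-1}$,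 and the argument repeats down to $\mathrm{Y}_1$.

(d)$\Rightarrow$(c). After $N-k$ steps of (d), $M$ is written as a direct sum of simple $\mathrm{Y}_k$-modules; for $k=N$ the module $M$ itself is simple.

(c)$\Rightarrow$(a). By Lemma~\ref{lem:center} the coefficients of $Z_k(u)$ act by scalars on each simple summand of $M|_{\mathrm{Y}_k}$, so they are diagonalizable on $M$. For $k=1,\dots,N$ these operators commute, hence are simultaneously diagonalizable, and they generate the image of $\mathrm{A}$. So $M$ is tame.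
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK}
Brundan and Kleshchev, Comm. Math. Phys. \textbf{254} (2005).

\bibitem{Gow}
L.~Gow, \emph{Gauss decomposition of the Yangian $Y(\mathfrak{gl}_{m|n})$}, Comm. Math. Phys. \textbf{276} (2007).

\bibitem{Lu}
Kang Lu, \emph{Gelfand-Tsetlin bases of representations for super Yangian and quantum affine superalgebra}, arXiv:2103.08758 (2021).

\end{thebibliography}
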